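# A convex subset of a spherical building with circumradius greater than $\pi/2$ that is not a building

## 1. Spherical buildings, cones, joins and convex subsets

**Definition (CAT(1) space).** A metric space is CAT(1) if any two points at distance $<\pi$ are joined by a geodesic, and the points of every geodesic triangle of perimeter $<2\pi$ are at most as far apart as the corresponding points of the triangle with the same side lengths on the unit sphere. In such a space the geodesic between two points at distance $<\pi$ is unique. CAT(0) is the analogous condition with the Euclidean plane as model, all triangles allowed and any two points joined by a geodesic; there all geodesics are unique. Examples: a circle of length $2\pi$ is CAT(1), a metric tree is CAT(0), and a set with all distances between distinct points equal to $\pi$ is CAT(1), because no two distinct points are closer than $\pi$.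

**Definition (spherical building).** Let $S$ be a round unit sphere and $W$ a finite group generated by reflections of $S$. A spherical building modelled on $(S,W)$ is a CAT(1) space $B$ with a family of isometric embeddings $S\to B$ (charts; their images are the apartments), closed under precomposition with $W$, such that any two points of $B$ lie in a common apartment, and any two charts differ, where both apply, by the restriction of an element of $W$. Points at distance $\pi$ are called antipodes. Only one consequence will be used to recognize that a space is not a building: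

> Every point of a spherical building lies in an apartment, an isometrically embedded unit sphere, and so has an antipode.

Thickness (every codimension-one face lies in at least three chambers) is not required, so a round sphere is a spherical building. A $0$-dimensional building is a set with at least two points and all distances between distinct points equal to $\pi$. Another typical example is the Tits boundary $\partial_T X$ of a symmetric space of noncompact type.

**Definition (Euclidean cone).** For a metric space $Z$ of diameter $\le\pi$, $\operatorname{Cone}(Z)$ is the set of pairs $(r,z)$ with $r\ge 0$, $z\in Z$, all $(0,z)$ being identified to a point $0$. For $p=(r,z)$, $p'=(r',z')$ put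
$$|p|=r,\qquad \langle p,p'\rangle=rr'\cos d(z,z'),\qquad |p-p'|^2=|p|^2+|p'|^2-2\langle p,p'\rangle .$$
Here $|p-p'|$ is only a notation for the distance, and $Z$ is the unit sphere $\{|p|=1\}$. Examples: the cone over a circle of length $2\pi$ is the plane; the cone over three points at mutual distance $\pi$ is a tripod with infinite legs, with $\langle p,p'\rangle=rr'$ for points on the same leg and $-rr'$ for points on different legs. By Berestovskii's theorem $\operatorname{Cone}(Z)$ is CAT(0) if and only if $Z$ is CAT(1). See Bridson–Haefliger, I.5, for cones and joins.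

**Definition (spherical join).** The join $Z_1*\dots*Z_N$ is the unit sphere of $\prod_i\operatorname{Cone}(Z_i)$ (with the $\ell^2$ metric), with distance $d(p,p')=\arccos\sum_i\langle p_i,p'_i\rangle$. Its cone is $\prod_i\operatorname{Cone}(Z_i)$. Examples: for two two-point sets the cone is $\mathbb R\times\mathbb R$ and the join is a circle of length $2\pi$; a three-point set joined with a two-point set is the complete bipartite graph $K_{3,2}$ with edges of length $\pi/2$.

Spherical joins of spherical buildings are spherical buildings (Kleiner–Leeb, *Rigidity of quasi-isometries for symmetric spaces and Euclidean buildings*, IHES 1997, Sect. 3). For $0$-dimensional factors $Y_i$ this can be checked directly. The cone is a product of trees, hence CAT(0), so the join is CAT(1). Choosing an ordered pair $y_i\ne y_i'$ in each $Y_i$ embeds $\mathbb R^N$ isometrically in the cone, with unit sphere $\{y_1,y_1'\}*\dots*\{y_N,y_N'\}$; these are the apartments, and $W=\{\pm1\}^N$. Two points involve at most two elements of each $Y_i$, so they lie in a common apartment. Two charts differ in each coordinate by the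 identity or a sign on the common leaves, hence by an element of $W$. A chamber is a choice of one element in each $Y_i$, so the join is thick if all $|Y_i|\ge3$.

**Definition (convex subset).** $C\subset B$ is convex if, for any $x,y\in C$ with $d(x,y)<\pi$, the geodesic joining them lies in $C$. Such a $C$ need not be a subcomplex. Examples: an arc of length $\le\pi$ in a circle; a pair of antipodes in any building.

**Definition (circumradius).** For nonempty $C$ it is $\inf_{x\in C}\sup_{y\in C}d(x,y)$. Examples: a closed hemisphere has circumradius $\pi/2$, a round unit sphere has circumradius $\pi$, and so has a pair of antipodes.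

Convex subsets will be produced from convex cones.

**Lemma 1.1.** Let $B$ be a spherical building and $K\subset\operatorname{Cone}(B)$ a closed convex cone, that is, a closed set, stable under multiplication by scalars $\ge0$, containing the geodesic segment between any two of its points. Then $K\cap B$ is closed and convex.

*Proof.* Let $u,v\in K\cap B$ with $d(u,v)<\pi$. They lie in a common apartment, whose cone is an isometrically embedded Euclidean space $F$. The straight segment $[u,v]\subset F$ is the unique geodesic of the CAT(0) space $\operatorname{Cone}(B)$ from $u$ to $v$, so it lies in $K$. It misses $0$, since $d(u,v)<\pi$. Its radial projection lies in $K\cap B$ and is an arc of a great circle of the apartment, hence the unique geodesic $uv$ of $B$. $\square$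

We can now ask the following, which comes from Bruce Kleiner and Bernhard Leeb, "Rigidity of invariant convex sets in symmetric spaces", arXiv:math/0412123 (2004). *Let $C$ be a nonempty convex subset of a spherical building. If $C$ does not have circumradius $\le\pi/2$, must $C$ itself be a spherical building?* Here $C$ carries the metric induced from $B$, and any building structure on it is allowed, thick or not, induced from $B$ or not. The answer will be no.

## 2. Dimension zero, round spheres, and why the sphere argument stops

In dimension $0$ every nonempty subset is convex. A single point has circumradius $0$, and a subset with at least two points is a $0$-dimensional building. So the answer is yes there.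

Let now $C$ be a nonempty closed convex subset of a round unit sphere in $\mathbb R^{n}$. The cone $K=\{rx:r\ge0,x\in C\}$ is closed because $C$ is compact. It is convex: for non-antipodal $u,v\in C$ the segment $[u,v]$ projects into $C$, and for $v=-u$ the segment consists of multiples of $u$ and of $v$. If $K$ is a linear subspace, then $C$ is a round unit sphere, a building. If not, there is $x\in K$ with $-x\notin K$. Let $q$ be the point of $K$ nearest to $-x$. Then $\langle -x-q,\,y-q\rangle\le0$ for all $y\in K$. Taking $y=0$ and $y=2q$ gives $\langle -x-q,q\rangle=0$, so $\langle x+q,y\rangle\ge0$ for all $y\in K$. The vector $x+q$ is in $K$ and nonzero, since $q\neq-x$. After normalizing, it is a point of $C$ at distance $\le\pi/2$ from all of $C$, so the circumradius is $\le\pi/2$. The answer is again yes.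

A sensible person now tries this in a general building. The argument stops at $-x$. A point of a building may have many antipodes, lying in different apartments, and the sum $x+q$ makes sense only inside a flat. Carried out in the flat over one apartment through $x$, the argument gives a point of $C$ within $\pi/2$ of the part of $C$ in that apartment. It says nothing about the rest of $C$, and another apartment through $x$ may give another point.

To exploit this, look at an explicit configuration. In $\mathbb R^N$ let $0<a<N-1$ and
$$c=(1,\dots,1),\qquad X^k=ae_k-\sum_{j\ne k}e_j\quad(1\le k\le N).$$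
No nonzero $v$ has nonnegative inner product with all of them (a computation done in Section 4 in greater generality), so no center within $\pi/2$ exists. But $\sum_kX^k=-(N-1-a)\,c$, so a convex cone containing all the $X^k$ contains $-c$. We would like to keep $c$ and the $X^k$ and lose every antipode of $c$. For this we put the $X^k$ in *different* flats that share the positive orthant: the negative coordinates of $X^k$ go on a branch "labelled $k$".

Here is a first test. If coordinate $j$ of $X^1$ is on branch $1$ at radius $1$ and that of $X^2$ on branch $2$ at radius $1$, their midpoint in the tree is the branch point $0$. In the first coordinate $X^1$ is on the positive branch at radius $a$ and $X^2$ on branch $2$ at radius $1$; for $a>1$ the midpoint is on the positive branch at radius $(a-1)/2$, and the same holds in the second coordinate. So for $a>1$ the midpoint of $X^1$ and $X^2$ has no negative coordinates, whereas in a single flat it would have $N-2$ coordinates equal to $-1$. The convex hull obtained by iterating this is hard to follow. We shall instead construct a convex set from outside, by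 linear inequalities in each flat, matched between flats.

## 3. The building, the flats and the two theorems

Throughout,
$$N=10^8,\quad m=10^5,\quad h=\frac m{100}=10^3,\quad V=\{1,\dots,N\},\quad \beta=\frac5{4(N-1)} .$$
So $\beta(N-1)=\frac54$, $\beta N\le\frac43$ and $\beta\le1.3\cdot10^{-8}$. The numbers are not optimized, and no claim is made about the smallest dimension in which a counterexample exists.

Let $Y_i=\{+\}\cup(V\setminus\{i\})$ with all distances $\pi$, and $B=Y_1*\dots*Y_N$. Each $Y_i$ has $N\ge3$ points, so $B$ is a finite thick spherical building of dimension $N-1$, and it is compact.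

**Theorem 1.** There is a compact convex $C\subset B$ with nonempty interior such that

(a) there is $\rho>0$ such that every $v\in B$ has some $y\in C$ with $d(v,y)\ge\pi/2+\rho$; in particular $C$ has circumradius $>\pi/2$;

(b) some $\bar c\in C$ satisfies $d(\bar c,y)<\pi$ for all $y\in C$. Hence $C$ is not a spherical building, and $C$ is contractible.

In (a) no center within $\pi/2$ exists even anywhere in $B$. By (b), $C$ is not a building for any structure whatsoever, since in a building every point has an antipode. So the answer to the question is no.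

**Theorem 2.** Let $\hat B=\hat Y_1*\dots*\hat Y_N*B'$ with $\hat Y_i$ $0$-dimensional buildings with at least $N$ points and $B'$ a spherical building or empty. Then $\hat B$ contains a closed convex subset satisfying (a) (with $\hat B$ in place of $B$) and the first sentence of (b); it is not a spherical building. So counterexamples exist in every dimension $\ge N-1$, in finite thick buildings, and in $\partial_T\big((\mathbb H^2)^N\times X'\big)$ for every symmetric space $X'$ of noncompact type.

**Notation for flats.** Let $T_i=\operatorname{Cone}(Y_i)$, a tree consisting of rays ("leaves") indexed by $Y_i$ and glued at $0$. Let $X=\prod_iT_i=\operatorname{Cone}(B)$. For points of $T_i$ at radii $r,r'$ the product $\langle\cdot,\cdot\rangle$ is $rr'$ on the same leaf and $-rr'$ on different leaves; on $X$ it is the sum over coordinates. The geodesic of $X$ between two points is, in each coordinate, the constant-speed geodesic of the tree $T_i$.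

A *labelling* is a map $l:V\to V$ with $l(i)\ne i$ for all $i$. Let $\mathcal L$ be the finite set of labellings. For $l\in\mathcal L$ let $\varphi_l:\mathbb R^V\to X$ be the isometric embedding whose $i$-th coordinate is the point of leaf $+$ at radius $x_i$ if $x_i\ge0$, and the point of leaf $l(i)$ at radius $-x_i$ if $x_i<0$. Call $l$ a *star centered at $k$* if $l(j)=k$ for all $j\ne k$ (then $l(k)$ is arbitrary). For instance, if $l$ is a star centered at $1$, then $\varphi_l(a,-1,\dots,-1)$ has first coordinate on leaf $+$ and all other coordinates on leaf $1$; this is the point $X^1$ of the previous section in its new place.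

## 4. From cones in $\mathbb R^V$ to the convex set

**Proposition A.** Suppose $0<a<N-1$, and for each $l\in\mathcal L$ we have a convex cone $\Lambda_l\subset\mathbb R^V_{\ge0}$, $\Lambda_l\neq\{0\}$, such that

- ($\Lambda1$) if $l,l'$ differ only at $i$, then $\Lambda_l\subset\Lambda_{l'}+\mathbb R_{\ge0}e_i$ (for all such ordered pairs);
- ($\Lambda2$) if $l$ is a star centered at $k$, then $a\lambda_k\ge\sum_{j\ne k}\lambda_j$ for all $\lambda\in\Lambda_l$.

Then Theorem 1 holds.

The cone $\Lambda_l$ is the set of inequalities imposed in the flat of $l$. Condition ($\Lambda1$) makes the pieces in different flats fit into a convex set, and ($\Lambda2$) puts $X^k$ into it.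

**Step 1: the pieces and how they match.** Let $K_l=\{x\in\mathbb R^V:\langle\lambda,x\rangle\ge0\ \text{for all }\lambda\in\Lambda_l\}$, a closed convex cone. Then:

- (K1) $\mathbb R^V_{\ge0}\subset K_l$, because $\Lambda_l\subset\mathbb R_{\ge0}^V$. Hence $K_l+\mathbb R^V_{\ge0}\subset K_l$.
- (K2) If $l,l'$ differ only at $i$, $x\in K_l$ and $x_i\ge0$, then $x\in K_{l'}$. Indeed, by ($\Lambda1$) for the pair $(l',l)$, any $\lambda'\in\Lambda_{l'}$ is $\lambda+se_i$ with $\lambda\in\Lambda_l$, $s\ge0$, and $\langle\lambda',x\rangle=\langle\lambda,x\rangle+sx_i\ge0$.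

By iteration, the conclusion of (K2) holds whenever $l,l'$ differ only at coordinates where $x\ge0$. Let $K=\bigcup_l\varphi_l(K_l)$. It is closed and stable under scalars $\ge0$, being a finite union of such sets.

**Step 2: $K$ is convex.** Let $x\in K_l$, $y\in K_{l'}$, and consider $\varphi_l(x)$ and $\varphi_{l'}(y)$. If $x_i\ge0$, replace $l(i)$ by $l'(i)$; if $x_i<0$ and $y_i\ge0$, replace $l'(i)$ by $l(i)$. The two points of $X$ do not change, and by (K2) the memberships $x\in K_l$, $y\in K_{l'}$ persist. So we may assume that $l,l'$ differ exactly on a set $D\subset\{i:x_i<0,\ y_i<0\}$.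

Fix $t\in[0,1]$ and let $z$ be the point at parameter $t$ of the segment from $\varphi_l(x)$ to $\varphi_{l'}(y)$. Put
$$D_1=\{i\in D:(1-t)|x_i|\ge t|y_i|\},\qquad D_2=D\setminus D_1,$$
and let $l''=l'$ on $D_2$, $l''=l$ elsewhere. For $i\in D$ the geodesic in $T_i$ runs from leaf $l(i)$ through $0$ to leaf $l'(i)$ and has length $|x_i|+|y_i|$. At parameter $t$ it is on leaf $l(i)$ at radius $(1-t)|x_i|-t|y_i|$ if $i\in D_1$, and on leaf $l'(i)$ at radius $t|y_i|-(1-t)|x_i|$ if $i\in D_2$. For $i\notin D$ both coordinates lie on the line formed by the leaves $+$ and $l(i)=l'(i)$. Hence $z=\varphi_{l''}(\tilde z)$ with $\tilde z=(1-t)\tilde x+t\tilde y$, where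
$$\tilde x_i=|x_i|\text{ on }D_2,\quad \tilde x_i=x_i\text{ otherwise};\qquad \tilde y_i=|y_i|\text{ on }D_1,\quad\tilde y_i=y_i\text{ otherwise}.$$
For example, on $D_1$ we get $\tilde z_i=-(1-t)|x_i|+t|y_i|\le0$, which is the stated point of leaf $l(i)=l''(i)$.

By (K1), $\tilde x\in K_l$. Since $l,l''$ differ only on $D_2$, where $\tilde x\ge0$, (K2) gives $\tilde x\in K_{l''}$. Likewise $\tilde y\in K_{l'}$; the labellings $l',l''$ differ only on $D_1$, where $\tilde y\ge0$, so $\tilde y\in K_{l''}$. Thus $\tilde z\in K_{l''}$ and $z\in K$.

**Step 3: $C$ and its distinguished points.** Let $C=K\cap B$. It is compact, and convex by Lemma 1.1. Let $c=\varphi_l(1,\dots,1)$, which is independent of $l$ and in $K$ by (K1), and let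
$$X^k=\varphi_l\Big(ae_k-\sum_{j\ne k}e_j\Big),\qquad l\text{ a star centered at }k,$$
which is independent of $l(k)$ because $a>0$. By ($\Lambda2$), $X^k\in K$. By (K1), $K$ contains all points all of whose coordinates lie on the leaves $+$, so $C$ contains a neighborhood of $\bar c=c/|c|$. So $C$ has nonempty interior.

**Step 4: $\bar c$ has no antipode in $C$.** For $y\in B$ with radii $r_i$ we have $\langle\bar c,y\rangle=N^{-1/2}\sum_i\pm r_i$, with sign $+$ iff $y_i$ lies on leaf $+$. As $\sum r_i^2=1$, the Cauchy–Schwarz inequality shows that this equals $-1$ only if $y=\varphi_l(-N^{-1/2}(1,\dots,1))$ for some $l$. All coordinates of this $y$ are nonzero and off leaf $+$, so $l$ and the preimage are determined by $y$, and $y\in K$ would force $-(1,\dots,1)\in K_l$, i.e. $-\sum_i\lambda_i\ge0$ for all $\lambda\in\Lambda_l$. This contradicts $\{0\}\ne\Lambda_l\subset\mathbb R^V_{\ge0}$. So $d(\bar c,y)<\pi$ for all $y\in C$, and $C$ is not a spherical building.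

For contractibility, let $z_t(y)$ be the point at parameter $t$ of the segment of $X$ from $y\in C$ to $\bar c$. It lies in $K$, depends continuously on $(y,t)$ since $X$ is CAT(0), and is never $0$: otherwise $|y-\bar c|=2$, i.e. $\langle y,\bar c\rangle=-1$. So $(y,t)\mapsto z_t(y)/|z_t(y)|$ contracts $C$ to $\bar c$. This proves (b).

**Step 5: no center within $\pi/2$.** Let $v\in X$ with $v_i$ at radius $r_i$. Put $s_i=r_i$ if $v_i$ is on leaf $+$ and $s_i=-r_i$ otherwise. Then $\langle v,c\rangle=\sum_is_i$ and $|v|^2=\sum_is_i^2$. The $k$-th coordinate of $X^k$ is on leaf $+$ at radius $a$ and contributes $as_k$ to $\langle v,X^k\rangle$. For $j\ne k$, the $j$-th coordinate of $X^k$ is on leaf $k$ at radius $1$; its contribution is $-r_j=-s_j$ if $v_j$ is on leaf $+$, $r_j=-s_j$ if $v_j$ is on leaf $k$, and $-r_j\le r_j=-s_j$ otherwise. Hence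
$$\langle v,X^k\rangle\le as_k-\sum_{j\ne k}s_j=(a+1)s_k-\sum_js_j. \tag{4.1}$$

Suppose $\langle v,c\rangle\ge-\kappa$ and $\langle v,X^k\rangle\ge-\kappa$ for all $k$, with $\kappa\ge0$. Put $\delta=N-1-a>0$. Summing (4.1) over $k$ gives $-N\kappa\le-\delta\sum_js_j$. Together with $\sum_js_j\ge-\kappa$ this yields $|\sum_js_j|\le\kappa_1:=\kappa\max(1,N/\delta)$. Then (4.1) gives $s_k\ge-\kappa_2$ with $\kappa_2:=(\kappa+\kappa_1)/(a+1)$, and $s_k=\sum_js_j-\sum_{j\ne k}s_j\le\kappa_1+(N-1)\kappa_2$. So $|v|\le\gamma\kappa$ with a constant $\gamma>0$ depending only on $N$ and $a$. Fix $\kappa_0\in(0,1/\gamma)$. Then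
$$\min\{\langle v,c\rangle,\langle v,X^1\rangle,\dots,\langle v,X^N\rangle\}\le-\kappa_0|v|\qquad(v\in X). \tag{4.2}$$
This is clear for $v=0$. If it failed for some $v\ne0$, the above with $\kappa=\kappa_0|v|$ would give $|v|\le\gamma\kappa_0|v|<|v|$. For $v\in B$, dividing by $|c|$ or $|X^k|$ we find $y\in C$ with $\cos d(v,y)\le-\kappa_0/\max(|c|,|X^1|)$ (all $|X^k|$ are equal). This proves (a). $\square$

## 5. One vector per labelling is not enough; the relabelling game

How do we find the cones? Condition ($\Lambda1$) says: given a vector $\lambda$ at the labelling $l$, and a change of the label of one element $i$, we must produce a vector at the new labelling by lowering only the coordinate $\lambda_i$. Condition ($\Lambda2$) says: whenever the labelling is a star, its center must carry slightly more than the average value of the others.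

The first thing to try is one vector per labelling, $\Lambda_l=\mathbb R_{\ge0}\lambda(l)$. This cannot work. Let $l,l'$ differ only at $i$. By ($\Lambda1$) both ways, $\lambda(l)=t\lambda(l')+se_i$ and $\lambda(l')=t'\lambda(l)+s'e_i$ with nonnegative coefficients, so $\lambda(l)=tt'\lambda(l)+(ts'+s)e_i$. If $\lambda(l)$ is not a multiple of $e_i$, then $tt'=1$ and $ts'+s=0$, so $s=s'=0$ and the rays coincide. If $\lambda(l)$ is a multiple of $e_i$, so is $\lambda(l')$, and the rays coincide again. Changing labels one at a time, all rays coincide with one ray $\mathbb R_{\ge0}\lambda$, and ($\Lambda2$) holds for it for every $k$. Summing over $k$ gives $a\sum\lambda_k\ge(N-1)\sum\lambda_k$, impossible as $a<N-1$ and $\lambda\ne0$.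

So the vector must depend on the history of relabellings. We design a game in which the adversary relabels and we respond by lowering one value according to a rule; $\Lambda_l$ will be generated by all vectors that can occur with labelling $l$. We use logarithmic values: $\lambda_i=e^{\varepsilon\mu_i}$ with $\varepsilon$ tiny, so that ($\Lambda2$) becomes a condition on the sum of the $\mu_j-\mu_k$.

For $U\subset V$ with $|U|\ge m$ let $T_U(\mu)$ be the average of the $m$ largest values of $\mu$ on $U$ (equivalently, the maximum of the averages over $m$-subsets of $U$). It is monotone in $\mu$ and in $U$. If $x$ is the $m$-th largest value on $U$ and $i\notin U$, then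
$$T_{U\cup i}(\mu)=T_U(\mu)+\tfrac1m(\mu_i-x)^+. \tag{5.1}$$
For instance, with $m=2$ in place of $10^5$ and values $0,-1,-3$, we get $T=-\frac12$; adding the value $1$ raises it by $\frac12(1-(-1))=1$, to $\frac12$.

**Definition (game).** A *position* is $(l,\mu)$ with $l\in\mathcal L$, $\mu\in\mathbb R^V$. A *move* $(i,b)$, $b\in V\setminus\{i\}$, replaces $l(i)$ by $b$ and, simultaneously, $\mu_i$ by $\mu_i'$, where
$$S_i=\{j\ne i:l(j)=i\},\quad F=T_{V\setminus i}(\mu)-1,\quad p=\sum_{j\in S_i}(\mu_j-F),\quad \mu_i'=\min\{\mu_i,\,F+\beta p\},$$
all computed before the move. Everything else is unchanged. The move is *effective* if $F+\beta p\le\mu_i$. In all cases $\mu'_i\le F+\beta p$ and $\mu_i'\le\mu_i$; a move that is not effective leaves $\mu$ unchanged. The game starts at $(l_{\mathrm{cyc}},0)$, with $l_{\mathrm{cyc}}$ a cyclic permutation of $V$ of length $N$ (not a star). Let $\mathcal S$ be the set of positions reachable by arbitrary finite sequences of moves.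

So the mover falls to the level $F$, one below the top average of the others, plus a reward $\beta p$ for the elements that point to it. Here is a toy round with $N=4$, $m=2$, $\beta=\frac5{12}$ and $l(1)=2,l(2)=3,l(3)=4,l(4)=1$. At the move $(1,3)$ we have $F=-1$, $S_1=\{4\}$, $p=0-(-1)=1$ and $\mu_1'=-1+\frac5{12}=-\frac7{12}$. If next $2$ moves, then $T_{V\setminus2}=0$ (values $-\frac7{12},0,0$), $F=-1$, $S_2=\emptyset$, and $\mu_2'=-1$.

Why the reward, and why this $\beta$? Suppose every $j\ne w$ takes the label $w$ and then $w$ itself moves last, effectively. With $\beta=0$, $w$ would drop to $F$, while all other values are $\ge F$ (fact (I) in Section 6, whose proof works for $\beta=0$), so the center would have at most the average value and ($\Lambda2$) would fail. With the reward, $S_w=V\setminus w$, $p=\sum_{j\ne w}(\mu_j-F)$ and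
$$\sum_{j\ne w}(\mu_j-\mu_w)=p-(N-1)\beta p=-\tfrac14p .$$
So $\beta(N-1)$ has to exceed $1$, and $\frac54$ is our choice. The danger is that rewards feed on rewards; controlling this feedback is the main work.

**Proposition B.** In every reachable position: (i) $\max\mu-\min\mu\le m$; (ii) if $l$ is a star centered at $w$, then $\sum_{j\ne w}(\mu_j-\mu_w)\le-\frac14$.

**Proposition B implies Theorem 1.** Let $\varepsilon=1/(8m^2N)$, $a=N-1-\varepsilon/8$, and let $\Lambda_l$ be the convex cone generated by the vectors $(e^{\varepsilon\mu_i})_{i\in V}$ with $(l,\mu)\in\mathcal S$. Every $l$ is reached, by changing labels one by one, so $\Lambda_l\ne\{0\}$.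

*($\Lambda1$).* If $l,l'$ differ only at $i$ and $(l,\mu)\in\mathcal S$, the move $(i,l'(i))$ leads to $(l',\mu')\in\mathcal S$ with $\mu_i'\le\mu_i$ and $\mu'=\mu$ elsewhere. So $(e^{\varepsilon\mu_j})_j=(e^{\varepsilon\mu'_j})_j+(e^{\varepsilon\mu_i}-e^{\varepsilon\mu_i'})e_i$, with a nonnegative last coefficient. This passes to nonnegative combinations.

*($\Lambda2$).* Let $l$ be a star centered at $k$, $(l,\mu)\in\mathcal S$ and $t_j=\mu_j-\mu_k$. By Proposition B, $|t_j|\le m$ and $\sum_{j\ne k}t_j\le-\frac14$. As $\varepsilon m\le1$ and $e^t\le1+t+t^2$ for $|t|\le1$,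
$$\sum_{j\ne k}e^{\varepsilon t_j}\le N-1-\tfrac\varepsilon4+\varepsilon^2m^2N=N-1-\tfrac\varepsilon8=a .$$
Multiplying by $e^{\varepsilon\mu_k}$ gives the inequality for the generators, hence for the cone. Now apply Proposition A. $\square$

It remains to prove Proposition B.

## 6. Bounds valid at every move

This section proves (i) and collects four facts used constantly.

**(I)** *In every reachable position $\mu_j\ge T_V(\mu)-1$ for all $j$; at every move $\mu_j\ge F$ for all $j$, and $p\ge0$.*

The first statement holds for $\mu=0$. Suppose it holds before a move of $i$. Then $\mu_j\ge T_V(\mu)-1\ge T_{V\setminus i}(\mu)-1=F$ for all $j$, so $p\ge0$. For $j\ne i$ the first statement persists, because $T_V$ does not increase. If the move is not effective, $\mu$ does not change. If it is effective, $\mu_i'=F+\beta p\ge F$. The $m$-th largest value $x$ on $V\setminus i$ is $\ge F$, so by (5.1)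
$$T_V(\mu')-1=F+\tfrac1m(\mu_i'-x)^+\le F+\tfrac1m(\mu_i'-F)\le\mu_i'.$$

**(II)** *$\max\mu-\min\mu\le m$ in every reachable position; this is part (i) of Proposition B.*

By (I), $mT_V\ge\max\mu+(m-1)(T_V-1)$, so $\max\mu\le T_V+m-1$, while $\min\mu\ge T_V-1$.

**(III)** *At any move, the numbers $\mu_j-F$ $(j\ne i)$ are $\ge0$ and the $m$ largest of them sum to $m$. Hence $p\le N-1$ and $\beta p\le\frac54$.*

The first part is (I) and the definition of $F$. So the remaining ones are $\le1$, and $p\le\sum_{j\ne i}(\mu_j-F)\le m+(N-1-m)=N-1$.

**(IV)** *After any move, $T_V(\mu')-1\le F+\beta p/m$.*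

Indeed $T_V(\mu')-1=F+\frac1m(\mu'_i-x)^+$ with $\mu_i'\le F+\beta p$ and $x\ge F$.

Now fix a play that ends at time $\tau$ with a star centered at $w$, and write $Q=\sum_{j\ne w}(\mu_j-\mu_w)$ at time $\tau$. We must show $Q\le-\frac14$.

## 7. Plays in which the center never moves effectively

**Case 1: $w$ has made no effective move.** Then $\mu_w=0$ throughout, and all values are always $\le0$. As $l_{\mathrm{cyc}}$ has only one element with label $w$, some element $\ne w$ has moved. Let $j\ne w$ be the one whose last move is latest, at time $t$. Just before $t$, all elements other than $j,w$ have their final label $w$, so $S_j\subset\{w\}$. Also $F\le-1$, and $p\le\mu_w-F=-F$ (trivially if $S_j=\emptyset$). So after the move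
$$\mu_j\le F-\beta F=(1-\beta)F\le-(1-\beta)\le-\tfrac12 .$$
The other $\mu_x-\mu_w=\mu_x$ are $\le0$, so $Q\le-\frac12$.

## 8. After the last effective move of the center

**Case 2: $w$ has made an effective move.** This section fixes notation and disposes of the trivial subcase.

Renumber times so that the last effective move of $w$ has time $0$. Let $(l^s,\mu^s)$ be the position after move $s$. Let $F_0,p_0$ be the data of move $0$. Later moves of $w$ are not effective, so $\mu_w^s=F_0+\beta p_0$ for $0\le s\le\tau$. Put
$$F^*=T_V(\mu^0)-1,\qquad a_x=\mu_x^0-F^*\ge0$$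
(nonnegative by (I)). Then
$$F_0\le F^*\le F_0+\frac{\beta p_0}m,\qquad a_w\le\beta p_0. \tag{8.1}$$
The first inequality holds as $F_0+1=T_{V\setminus w}(\mu^0)\le T_V(\mu^0)$, the second is (IV), and $a_w=F_0+\beta p_0-F^*$. The $m$ largest of the $a_x$ $(x\in V)$ sum to $m$.

For a move $s\ge1$ of $i_s$ denote its data by $F(s),p(s)$ and put $d(s)=F^*-F(s)$, the amount by which the level has dropped. We have $d(s)\ge0$, as $F(s)+1=T_{V\setminus i_s}(\mu^{s-1})\le T_V(\mu^0)$. The drop is almost monotone in time: for $1\le s<s'$, monotonicity and (IV) give $F(s')\le T_V(\mu^{s'-1})-1\le T_V(\mu^s)-1\le F(s)+\beta p(s)/m$, hence by (III)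
$$d(s')\ \ge\ d(s)-\frac{\beta p(s)}m\ \ge\ d(s)-\frac5{4m}. \tag{8.2}$$

Let $P$ be the set of elements $\ne w$ that do not move during $1,\dots,\tau$, let $L=V\setminus(P\cup\{w\})$ and $n=|L|$. An element of $P$ has the label $w$ at time $\tau$, hence throughout, also just before move $0$ (which changes only the label of $w$). So $P\subset S_w$ at move $0$, and, as all terms of $p_0$ are $\ge0$,
$$\sum_{x\in P}a_x\le\sum_{x\in P}(\mu_x^0-F_0)\le p_0. \tag{8.3}$$
For $j\in L$ let $t_j\ge1$ be its last move and $d_j=d(t_j)$, $p_j=p(t_j)$; from $t_j$ on its label is $w$. Put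
$$A=\sum_{x\in L}a_x,\qquad \Delta=\sum_{j\in L}d_j,\qquad \Pi=\beta\sum_{j\in L}p_j .$$

**Subcase $n=0$.** Then $S_w=V\setminus w$ at move $0$, $p_0\ge m$ by (III), and $Q=p_0-(N-1)\beta p_0=-p_0/4\le-m/4$. From now on $n\ge1$.

**Step 1: $Q$ in terms of $p_0,\Delta,\Pi$.** The purpose is to see what must be estimated. For $j\in L$, by (8.1),
$$\mu_j^\tau\le F(t_j)+\beta p_j=F^*-d_j+\beta p_j\le F_0+\frac{\beta p_0}m-d_j+\beta p_j .$$
With $\mu_w^\tau=F_0+\beta p_0$, $\mu_j^\tau=\mu_j^0$ on $P$, (8.3), and $|P|+n=N-1$,
$$Q\le p_0-(N-1)\beta p_0+\frac{n\beta}mp_0-\Delta+\Pi\le-\tfrac14p_0+\tfrac5{4m}p_0-\Delta+\Pi\le-\tfrac15p_0-\Delta+\Pi. \tag{8.4}$$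

So we need the total drop $\Delta$ to beat the total reward $\Pi$. The drop should be at least about $1$: when the last element of $L$ makes its last move, the others have settled near or below $F^*$, so the top average has fallen from $F^*+1$ to about $F^*$. The reward should be small: an element $x\neq w$ that points to $j$ at the last move of $j$ must still move later, to take the label $w$. Sections 9–10 bound $\Pi$, and Section 11 bounds $\Delta$.

## 9. Rewards that feed on rewards

**Step 2: an upper bound for a single $p(s)$.** Consider a move $s\ge1$ of $i\in L$ and $x\in S_i$. Then $l^{s-1}(x)=i\ne w$, so $x\notin P$, i.e. $x=w$ or $x\in L$. If $x\ne w$, let $s'(x,s)$ be the last move of $x$ among $1,\dots,s-1$. If there is none, call $x$ *static at $s$* and write $d(s'(x,s)):=0$. After a move $s'$ of $x$ we have $\mu_x^{s'}\le F(s')+\beta p(s')$, so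
$$\mu_x^{s-1}-F(s)\ \begin{cases}=a_w+d(s)&x=w,\\=a_x+d(s)&x\text{ static},\\\le\beta p(s'(x,s))+d(s)-d(s'(x,s))&\text{otherwise}.\end{cases}$$
Summing over $S_i$,
$$p(s)\le\sum_{x\in S_i\text{ static}}a_x+\sum_{x\in S_i\text{ nonstatic}}\beta p(s'(x,s))+\sum_{x\in S_i\setminus w}\big[d(s)-d(s'(x,s))\big]+1_{w\in S_i}(a_w+d(s)), \tag{9.1}$$
where "nonstatic" means $x\in L$ and not static. The four terms will be called the static, nonstatic, difference and $w$-part.

**Lemma 1.** Let $s_1<\dots<s_k$ be moves $\ge1$ of distinct elements $z_1,\dots,z_k\in L$, with the pointer sets $S_{z_r}$ taken just before $s_r$.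

(i) $\sum_r\sum_{x\in S_{z_r}\text{ static}}a_x\le A$.

(ii) For $x\in L$ let $R=\{r:x\in S_{z_r}\}$. If $R\ne\emptyset$, then $\sum_{r\in R}[d(s_r)-d(s'(x,s_r))]\le d(s_{\max R})+\frac\beta m\sum_rp(s_r)$.

*Proof.* (i) An element static at two of the times has the same label at both, so it points to only one of the $z_r$. Thus each $a_x$, $x\in L$, is counted at most once.

(ii) Let $r<r'$ be consecutive in $R$. The label of $x$ is $z_r$ just before $s_r$ and $z_{r'}\ne z_r$ just before $s_{r'}$. The mover at $s_r$ is $z_r\ne x$. So $x$ moves strictly between $s_r$ and $s_{r'}$. Hence $s'(x,s_{r'})>s_r$, and (8.2) gives $d(s'(x,s_{r'}))\ge d(s_r)-\beta p(s_r)/m$. For the first index of $R$ use $d(s'(x,\cdot))\ge0$. In the sum over $R$ every $d(s_r)$ except the last is cancelled, up to $\beta p(s_r)/m$, by the subtracted term of the next index. $\square$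

**Lemma 2.** For $1\le s\le\tau$, $y\in V$ let $Z(s,y)$ be the set of $x\in L$ with $l^{s-1}(x)=y$ that have moved among $1,\dots,s-1$. Put $e_x(s)=\beta p(s'(x,s))$ for such $x$ (with $s'(x,s)$ the last move of $x$ before $s$), $\hat d(s)=\max_{1\le s_0<s}d(s_0)$ ($0$ if there is none), and $\sigma(s)=\beta A+\frac43(2\hat d(s)+a_w)$. Then $\sum_{x\in Z(s,y)}e_x(s)\le24\,\sigma(s)$.

The feedback looks dangerous, because $N$ rewards, each multiplied by $\beta$, give a factor $\beta N>1$. What saves us is that elements which already point to $y$ cannot point to the later movers. So the $r$-th mover has at most $N-r$ nonstatic pointers, and averaging over $r$ turns $\beta N$ into a factor of size $(\beta N)^2/2<1$ after two iterations.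

*Proof.* For $1\le k\le N-1$ let $M_k$ be the maximum of $\sum_{x\in Z'}e_x(s_0)$ over $1\le s_0\le s$, $y\in V$, $Z'\subset Z(s_0,y)$, $|Z'|\le k$. It is finite, $\ge0$ and nondecreasing in $k$. Since $y\notin Z(s,y)$, the sum in the lemma is $\le M_{N-1}$.

Let $Z'=\{z_1,\dots,z_{k'}\}\subset Z(s_0,y)$, $k'\le k$, be ordered by last moves before $s_0$: $s_1<\dots<s_{k'}<s_0$. Let $E=\sum_re_{z_r}(s_0)=\beta\sum_rp(s_r)$, and apply (9.1) at the moves $s_r$ of $z_r$.

*Nonstatic part.* The nonstatic elements of $S_{z_r}$ at $s_r$ form $Z(s_r,z_r)$. This set does not contain $z_r$. Nor does it contain $z_1,\dots,z_{r-1}$: these carry the label $y$ from their moves $s_1,\dots,s_{r-1}$ until just before $s_0$, and $y\ne z_r$ because $z_r$ itself carries the label $y$ just before $s_0$. So $Z(s_r,z_r)$ has at most $N-r$ elements, and the nonstatic part at $s_r$ is $\le M_{N-r}$.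

*Other parts.* The static parts total $\le A$ by Lemma 1(i). By Lemma 1(ii) and $d(s_r)\le\hat d(s)$, each $x\in L$ contributes at most $\hat d(s)+E/m$ to the difference parts, in total $\le N\hat d(s)+\frac NmE$. The $w$-parts total $\le N(a_w+\hat d(s))$. Hence
$$E\le\beta\Big[A+N\hat d(s)+\tfrac NmE+N(a_w+\hat d(s))\Big]+\beta\sum_{r=1}^{k'}M_{N-r}.$$
Use $\beta N\le\frac43$ and put $\eta:=(1-\frac4{3m})^{-1}\le1.0001$. With $\sigma=\sigma(s)$ this gives
$$M_k\le\eta\Big(\sigma+\beta\sum_{r=1}^kM_{N-r}\Big). \tag{9.2}$$
Write $M=M_{N-1}$. First, (9.2) gives $M_k\le\eta\sigma+\eta\beta kM$. Inserting this into (9.2) for $k=N-1$,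
$$M\le\eta\sigma+\eta\beta\sum_{k=1}^{N-1}(\eta\sigma+\eta\beta kM)\le\eta\sigma\big(1+\tfrac43\eta\big)+\eta^2\tfrac{(\beta N)^2}2M\le2.34\,\sigma+0.89\,M,$$
since $(\beta N)^2/2\le\frac89$. So $M\le\frac{2.34}{0.11}\sigma\le24\sigma$. $\square$

## 10. The rewards at the last moves are small

**Step 3: bound for $\Pi$.** Apply (9.1) at the moves $t_j$, $j\in L$. These are moves of distinct elements of $L$; order them by time, so that Lemma 1 applies. We multiply each part by $\beta$.

*Static part.* By Lemma 1(i) the total is $\le A$, so after multiplication it is $\le\beta A$.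

*Nonstatic part.* At $t_j$ the nonstatic elements of $S_j$ form $Z(t_j,j)$. By (8.2), $\hat d(t_j)\le d_j+\frac5{4m}$. So Lemma 2 bounds this part at $t_j$ by
$$24\beta A+32\Big(2d_j+\frac5{2m}+a_w\Big).$$
Sum over $j$, multiply by $\beta$ and use $\beta n\le\frac43$: the result is $\le32\beta A+64\beta\Delta+\frac{107}m+43a_w$.

*Difference part.* Let $x\in L$ lie in some $S_j$ at $t_j$, and let $j$ be the last such index. As $x$ has label $j\ne w$ just before $t_j$ and $x\ne j$, while its final label is $w$, we have $t_x>t_j$. So $d(t_j)\le d_x+\frac5{4m}$ by (8.2). By Lemma 1(ii) the total is $\le\Delta+\frac{5N}{4m}+\frac Nm\Pi$. Multiplied by $\beta$: $\le\beta\Delta+\frac2m+\frac4{3m}\Pi$.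

*$w$-part.* The total is $\le na_w+\Delta$; multiplied by $\beta$: $\le\frac43a_w+\beta\Delta$.

Adding,
$$\Pi\le33\beta A+66\beta\Delta+44.4\,a_w+\frac{109}m+\frac4{3m}\Pi .$$
Multiplying by $\eta\le1.0001$ gives $\Pi\le34\beta A+67\beta\Delta+45a_w+\frac{110}m$. Since $a_w\le\beta p_0$ and $\beta\le1.3\cdot10^{-8}$, both $67\beta$ and $45\beta$ are at most $10^{-6}$, so
$$\Pi\le Y+10^{-6}(\Delta+p_0),\qquad Y:=34\beta A+\frac{110}m. \tag{10.1}$$

## 11. The level drops enough

**Step 4: lower bound for $\Delta$.** We estimate the drop at the last moves of the $h$ elements of $L$ that settle last. Write $L=\{j_1,\dots,j_n\}$ with $t_{j_1}<\dots<t_{j_n}$, and let $A_{(k)}$ be the sum of the $k$ largest $a_x$, $x\in L$. Since the $m$ largest $a_x$ over $V$ sum to $m$ and all are $\ge0$, $A_{(k)}\le m$ for $k\le\min(n,m)$.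

Let $0\le k<\min(n,h)$, $j=j_{n-k}$, $t=t_j$. By definition of $F(t)$, the number $m(F(t)+1-F^*)$ is the sum of $\mu_x^{t-1}-F^*$ over some $m$-subset of $V\setminus j$. Here $\mu_x^{t-1}-F^*$ is

- equal to $a_x$ for $x\in P$, and to $a_w$ for $x=w$;
- at most $\beta p_x-d_x\le\beta p_x$ for $x=j_r$, $r<n-k$, because such $x$ has already made its last move;
- at most $a_x$ for the $k$ elements $x=j_r$, $r>n-k$, because values never increase.

All the bounds $a_x,a_w,\beta p_x$ are $\ge0$, so the sum over the $m$-subset is at most the sum of all the bounds, which by (8.3) and $a_w\le\beta p_0\le p_0$ is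
$$\le p_0+a_w+\Pi+A_{(k)}\le2p_0+\Pi+A_{(k)} .$$
As $F(t)+1-F^*=1-d_j$, we get $d_j\ge1-\frac1m(A_{(k)}+2p_0+\Pi)$. Sum over $k$, use $d\ge0$ for the other elements of $L$ and $h/m=\frac1{100}$:
$$\Delta\ge G-\tfrac1{100}(2p_0+\Pi),\qquad G:=\sum_{k=0}^{\min(n,h)-1}\Big(1-\frac{A_{(k)}}m\Big). \tag{11.1}$$

**Step 5: $G$ dominates $Y$.** All terms of $G$ are $\ge0$ and the term $k=0$ is $1$, so $G\ge1$. But $Y$ contains $\beta A$, and $A$ may be large, so $G$ has to grow with $A$. If $n\ge m$, let $\xi$ be the $m$-th largest $a_x$, $x\in L$; otherwise let $\xi=0$. If $n\ge m$, then for $k<h$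
$$A_{(k)}\le A_{(m)}-(m-k)\xi\le m-(m-k)\xi,$$
so each of the $h$ terms of $G$ is $\ge(1-\frac km)\xi\ge0.99\,\xi$, and $G\ge990\,\xi$. In all cases
$$G\ge\max(1,990\,\xi)\ge\tfrac12+495\,\xi. \tag{11.2}$$
On the other hand $A\le m+N\xi$: if $n<m$, then $A=A_{(n)}\le m$; if $n\ge m$, then $A\le A_{(m)}+(n-m)\xi$. So $\beta A\le\frac43(\frac mN+\xi)=\frac43(10^{-3}+\xi)$, and
$$Y\le34\cdot\tfrac43(10^{-3}+\xi)+1.1\cdot10^{-3}\le0.05+46\,\xi. \tag{11.3}$$

**Step 6: end of the proof of Proposition B.** From (11.1) and (10.1), $\Delta\ge G-0.02p_0-0.01Y-10^{-8}(\Delta+p_0)$, so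
$$\Delta(1+10^{-8})\ge G-0.021\,p_0-0.01\,Y .$$
Dividing by $1+10^{-8}$ and using $G,p_0,Y\ge0$, we get $\Delta\ge0.99\,G-0.021\,p_0-0.01\,Y$. From (8.4) and (10.1),
$$Q\le-0.2\,p_0+10^{-6}p_0+Y-(1-10^{-6})\Delta .$$
Insert the bound for $\Delta$. The coefficient of $p_0$ becomes at most $-0.2+10^{-6}+0.021<0$, so this term can be dropped, and $0.99(1-10^{-6})\ge0.98$. By (11.2) and (11.3),
$$Q\le-0.98\,G+1.01\,Y\le-(0.49+485\,\xi)+(0.051+46.5\,\xi)\le-0.43 .$$
So $Q\le-\frac14$ in all cases. This proves Proposition B, hence Theorem 1, and the answer to the question is **no**. $\blacksquare$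

## 12. More leaves, more join factors, and Tits boundaries

*Proof of Theorem 2.*

**Step 1: the convex set.** Each $Y_i$ has $N$ points; identify it with a subset of $\hat Y_i$. Then $B\subset\hat B_0:=\hat Y_1*\dots*\hat Y_N$ is an isometrically embedded subbuilding. The cone $X=\prod T_i$ over $B$ is a closed convex subset of $\operatorname{Cone}(\hat B_0)=\prod\operatorname{Cone}(\hat Y_i)$, because each $T_i$ is a closed subtree. So the $K$ of Section 4 is a closed convex cone in $\operatorname{Cone}(\hat B_0)$. Let $\hat C=C*B'\subset\hat B$ (so $\hat C=C$ if $B'$ is empty). Its cone $K\times\operatorname{Cone}(B')$ is a closed convex cone in $\operatorname{Cone}(\hat B)=\operatorname{Cone}(\hat B_0)\times\operatorname{Cone}(B')$, so $\hat C$ is closed and convex by Lemma 1.1.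

**Step 2: no center within $\pi/2$.** The derivation of (4.1) and (4.2) is valid word for word for all $v_1\in\operatorname{Cone}(\hat B_0)$, with the same $\kappa_0$: a coordinate $j\ne k$ of $v_1$ on a leaf not in $Y_j$ also contributes $-r_j\le r_j=-s_j$. Let $v=(v_1,v_2)$ be a unit vector of $\operatorname{Cone}(\hat B)$. By (4.2) some $y\in C$ has $\langle v,y\rangle\le-\kappa_0'|v_1|$, with $\kappa_0'=\kappa_0/\max(|c|,|X^1|)>0$. If $v_2\ne0$, an antipode $y\in B'$ of $v_2/|v_2|$ has $\langle v,y\rangle=-|v_2|$. Since $|v_1|^2+|v_2|^2=1$, we have $\max(\kappa_0'|v_1|,|v_2|)\ge\kappa_0'/\sqrt{1+\kappa_0'^2}$: if $|v_2|$ is smaller than the right side, then $|v_1|>1/\sqrt{1+\kappa_0'^2}$. So some $y\in\hat C$ satisfies $\cos d(v,y)\le-\kappa_0'/\sqrt{1+\kappa_0'^2}$, which gives a uniform $\rho>0$.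

**Step 3: $\bar c$ has no antipode in $\hat C$.** A point of $\hat C$ at distance $\pi$ from $\bar c$ has the form $(\cos\theta\,x,\sin\theta\,y)$ with $x\in C$, $y\in B'$, $\theta\in[0,\frac\pi2]$ and $\cos\theta\cos d(\bar c,x)=-1$. So $\theta=0$ and the point is an antipode of $\bar c$ in $C$ (if $B'$ is empty, it lies in $C$ from the outset). By Theorem 1(b) there is none. So $\hat C$ is not a spherical building.

**Step 4: the particular cases.** Take $\hat Y_i=Y_i$, and for $B'$ the empty set or a join of $q\ge1$ finite discrete sets with at least $3$ points. This gives finite thick examples of dimension $N-1$ and $N-1+q$, hence in every dimension $\ge N-1$. Finally, $\partial_T(\mathbb H^2)^N$ is the join of $N$ discrete sets of the cardinality of the continuum, and $\partial_T(X_1\times X')=\partial_TX_1*\partial_TX'$; so with $B'=\partial_TX'$ we get $\hat B=\partial_T\big((\mathbb H^2)^N\times X'\big)$. $\blacksquare$
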